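\title{A scattered compactum of height three whose approximate convex hull is not Radon--Nikod\'ym compact}

\begin{abstract}
Let $\mathcal N=\mathbb N^{\mathbb N}$. To a compact scattered set $S\subset\{0,1\}^{\mathcal N}$ one associates the compact space $\tilde L(S)$ of all points of $[0,1]^{\mathcal N}$ that, on each basic open set $\mathcal N_s$, lie uniformly within $2^{-|s|}$ of the closed convex hull of $S$. Arvanitakis and Avil\'es showed that $\tilde L(S)$ is a continuous image of a Radon--Nikod\'ym compact space and asked whether it is itself Radon--Nikod\'ym compact. We construct in ZFC a compact scattered $S$ with $S'''=\emptyset$ for which it is not. One such $S$ works for every choice of positive tolerances in place of $2^{-|s|}$, and with segments in place of the convex hull. Cantor--Bendixson height three is the smallest height at which this can happen.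
\end{abstract}

\section{Introduction}\label{sec:intro}

A Banach space is \emph{Asplund} if each of its separable subspaces has a separable dual. A compact space is \emph{Radon--Nikod\'ym compact} (RN compact) if it is homeomorphic to a weak$^*$ compact subset of the dual of an Asplund space. There is an intrinsic description. Let $K$ be a topological space and let $d:K\times K\to[0,\infty)$ be a metric on the set $K$, which need not induce the topology. The metric $d$ is \emph{lower semicontinuous} (lsc) if $\{(x,y):d(x,y)\le r\}$ is closed in $K\times K$ for every $r$, and $d$ \emph{fragments} $K$ if for every nonempty $F\subset K$ and every $\delta>0$ some nonempty relatively open subset of $F$ has $d$-diameter at most $\delta$. We use the standard characterization: \emph{a compact space is RN compact if and only if it is fragmented by some lsc metric.}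

Two classes of examples come at once. A compact metrizable space is fragmented by any compatible metric. A compact space $S$ is \emph{scattered} if every nonempty subset of $S$ has a relatively isolated point, and this says exactly that the discrete metric, which is lsc, fragments $S$.

It is not apparent from either description that the RN property passes to continuous images. Let $\pi:K\to K'$ be a continuous surjection of compact spaces and let $d$ be an lsc metric on $K$. The natural candidate on $K'$ is $d'(x,y)=\min\{d(a,b):\pi(a)=x,\ \pi(b)=y\}$. It is lsc, because $\{d'\le r\}$ is the image of the compact set $\{d\le r\}$, and it vanishes only on the diagonal. But the triangle inequality may fail: identify $1$ with $10$ in $\{0,1,10,11\}\subset\mathbb R$. One is thus led to test concrete continuous images of RN compact spaces, and the following construction from \cite{AA} produces them.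

Let $\mathbb N=\{0,1,2,\dots\}$ and $\mathcal N=\mathbb N^{\mathbb N}$. For a finite sequence $s\in\mathbb N^{<\omega}$ we write $|s|$ for its length, $s\preceq u$ if $s$ is an initial segment of the finite or infinite sequence $u$ (equality allowed), and $\mathcal N_s=\{\sigma\in\mathcal N:s\preceq\sigma\}$. For $A\subset\mathcal N$ and $x,y\in[0,1]^{\mathcal N}$ let $d_A(x,y)=\sup_{\sigma\in A}|x_\sigma-y_\sigma|$. The cube $[0,1]^{\mathcal N}$ and its subsets carry the product topology. Given a compact scattered $S\subset\{0,1\}^{\mathcal N}$, let $L(S)$ be the closure of the convex hull of $S$ in $[0,1]^{\mathcal N}$, and put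
\[
\tilde L(S)=\bigcap_{s\in\mathbb N^{<\omega}}\bigl\{x\in[0,1]^{\mathcal N}:\ \exists y\in L(S)\ \ d_{\mathcal N_s}(x,y)\le 2^{-|s|}\bigr\}.
\]
The approximating point $y$ may change with $s$, and this is the source of all the freedom in $\tilde L(S)$. The question posed in \cite{AA} is the following.

\medskip
\noindent\textbf{Question.} \emph{Let $S\subset\{0,1\}^{\mathcal N}$ be compact and scattered. Is $\tilde L(S)$ RN compact?}
\medskip

Recall that a compact space is \emph{Eberlein compact} if it is homeomorphic to a weakly compact subset of a Banach space, that the \emph{weight} of a space is the least cardinality of a base, and that $\mathfrak b$ is the least cardinality of a family $\mathcal F\subset\mathcal N$ for which no $g\in\mathcal N$ satisfies ``$f(n)\le g(n)$ for all large $n$'' for every $f\in\mathcal F$. One has $\aleph_0<\mathfrak b\le\mathfrak c=2^{\aleph_0}$. We quote three facts. The first is shown in \cite{AA}, and the other two are also known.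
\begin{itemize}
\item[(F1)] $\tilde L(S)$ is always a continuous image of an RN compact space.
\item[(F2)] $\tilde L(S)$ is RN compact when the weight of $S$ is less than $\mathfrak b$.
\item[(F3)] $\tilde L(S)$ is Eberlein compact when $S$ is Eberlein compact.
\end{itemize}

These facts suggest a positive answer, and so does the definition. The space $L(S)$ is RN compact (Section~\ref{sec:first}). On $\mathcal N_s$ the space $\tilde L(S)$ differs from $L(S)$ only by a noise of size $2^{-|s|}$; two distinct points differ at some coordinate $\sigma$, hence are told apart above the noise level on $\mathcal N_s$ for all long $s\preceq\sigma$; and there are only countably many $s$, so one might hope to add up countably many lsc pseudometrics. The weak point is that $d_{\mathcal N_s}$ has to be ignored below the scale $c=2^{-|s|}$, and the truncation $\max(d-c,0)$ of a metric $d$ violates the triangle inequality as soon as there are three points placed like $0,c,2c$ on a line. Our counterexample shows that this defect cannot be repaired.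

For a space $A$ let $A'$ be the set of nonisolated points of $A$, and let $A''=(A')'$ and $A'''=(A'')'$. A space $S$ with $S'''=\emptyset$ is scattered: if $T\subset S$ has no isolated points, then $T=T'\subset S'$, hence $T=T'\subset S''$, hence $T=T'\subset S'''=\emptyset$. When finitely many derivations suffice, the least number of them needed to reach $\emptyset$ is the \emph{Cantor--Bendixson height}. No axioms beyond ZFC are used in this paper.

\begin{theorem}\label{thm:main}
There is a compact scattered $S\subset\{0,1\}^{\mathcal N}$ with $S'''=\emptyset$ such that no lsc metric fragments $\tilde L(S)$. Hence $\tilde L(S)$ is not RN compact.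
\end{theorem}

By (F1), this $\tilde L(S)$ is a continuous image of an RN compact space that is not RN compact. Neither the rate $2^{-|s|}$ nor the full convex hull plays a role. For $S\subset\{0,1\}^{\mathcal N}$ let $D(S)=\{\theta x:\theta\in[0,1],\ x\in S\}$ be the union of the segments from $0$ to the points of $S$. For $\eta:\mathbb N^{<\omega}\to(0,1]$ let
\[
\tilde D_\eta(S)=\bigcap_{s\in\mathbb N^{<\omega}}\bigl\{x\in[0,1]^{\mathcal N}:\ \exists y\in D(S)\ \ d_{\mathcal N_s}(x,y)\le \eta(s)\bigr\},
\]
and let $\tilde L_\eta(S)$ be defined in the same way with $L(S)$ in place of $D(S)$.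

\begin{theorem}\label{thm:general}
There is a single compact scattered $S\subset\{0,1\}^{\mathcal N}$ with $0\in S$ and $S'''=\emptyset$ such that, for every $\eta:\mathbb N^{<\omega}\to(0,1]$, no compact $X$ with $\tilde D_\eta(S)\subset X\subset[0,1]^{\mathcal N}$ is RN compact. In particular, $\tilde L_\eta(S)$ is not RN compact for any $\eta$.
\end{theorem}

Theorem~\ref{thm:main} is the case $\eta(s)=2^{-|s|}$, $X=\tilde L(S)$, read through the characterization by lsc metrics.

\begin{theorem}\label{thm:height}
If $S\subset\{0,1\}^{\mathcal N}$ is compact scattered with $S''=\emptyset$, then $\tilde L(S)$ is Eberlein compact, hence RN compact. Thus $3$ is the smallest Cantor--Bendixson height of an $S$ for which $\tilde L(S)$ is not RN compact.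
\end{theorem}

The proof of Theorem~\ref{thm:general} has an analytic half and a combinatorial half. In Section~\ref{sec:modulus} we attach to a fragmenting metric and to each $v\in S$ a function $f_v:\mathbb N^{<\omega}\to\mathbb N$, and we show that lower semicontinuity forces these functions to be large along every sequence of $S$ that converges to the indicator of a point. In Section~\ref{sec:capture} we build an almost disjoint family of sequences such that every assignment of functions is small along one of them. Section~\ref{sec:space} turns the family into the space $S$.

Further notation: $\sigma|_n=(\sigma(0),\dots,\sigma(n-1))$; $t^\frown j$ is $t$ followed by $j$; $1_A\in\{0,1\}^{\mathcal N}$ is the indicator of $A\subset\mathcal N$ and $1_\sigma=1_{\{\sigma\}}$; $2^\omega=\{0,1\}^{\mathbb N}$ is the Cantor set; and for a finite binary sequence $\rho$ the \emph{cylinder} $[\rho]$ is $\{\epsilon\in2^\omega:\rho\preceq\epsilon\}$. A cylinder $[\rho]$ prescribes $\epsilon_0,\dots,\epsilon_{|\rho|-1}$ and leaves $\epsilon_j$ free for $j\ge|\rho|$.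

\section{What the tolerance allows}\label{sec:first}

Let $S\subset\{0,1\}^{\mathcal N}$ be compact. The sets $L(S)$ and $D(S)$ are compact, the latter as a continuous image of $[0,1]\times S$. If $Y$ is either of them, $A\subset\mathcal N$ and $r\ge 0$, then $\{(x,y)\in[0,1]^{\mathcal N}\times Y:d_A(x,y)\le r\}$ is closed, being defined by the conditions $|x_\sigma-y_\sigma|\le r$, so its projection to the first factor is compact. Hence $\tilde D_\eta(S)$ and $\tilde L_\eta(S)$ are compact. Taking $y=x$ in the definitions gives $D(S)\subset\tilde D_\eta(S)$ and $L(S)\subset\tilde L_\eta(S)$. If $0\in S$, then $D(S)\subset L(S)$ by convexity, and therefore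
\begin{equation}\label{eq:inclusion}
\tilde D_\eta(S)\subset\tilde L_\eta(S).
\end{equation}

Without tolerance nothing goes wrong: \emph{if $S$ is scattered, then $L(S)$ is RN compact.} Indeed, $C(S)$ is an Asplund space for compact scattered $S$ (a standard fact), and so is the closed linear span $Y\subset C(S)$ of the coordinate functions $\pi_\sigma$. The restrictions to $Y$ of the Radon probability measures on $S$ form a weak$^*$ compact set $W\subset Y^*$. The map $\varphi\mapsto(\varphi(\pi_\sigma))_{\sigma\in\mathcal N}$ is continuous and injective on $W$. It sends finitely supported measures onto the convex hull of $S$, and these measures are weak$^*$ dense among probability measures, so it is a homeomorphism of $W$ onto $L(S)$. This also shows that $\eta>0$ is needed in Theorem~\ref{thm:general}: the value $\eta(\emptyset)=0$ would give $\tilde L_\eta(S)=L(S)$.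

With tolerance, a single segment already generates Cantor sets.

\begin{example}\label{ex:segment}
Let $S=\{0,1_{\mathcal N}\}$, so that $L(S)$ consists of the constant functions. A point $x$ is within $2^{-|s|}$ of a constant on $\mathcal N_s$ if and only if $|x_\sigma-x_\tau|\le 2\cdot2^{-|s|}$ for all $\sigma,\tau\in\mathcal N_s$. So $\tilde L(S)$ is the set of $2$-Lipschitz functions $\mathcal N\to[0,1]$, where distinct $\sigma,\tau$ are at distance $2^{-n}$ and $n$ is the length of their longest common initial segment. Such functions are determined by their values on a countable dense set $\{\tau_l\}\subset\mathcal N$, so $d(x,y)=\sum_l2^{-l}|x_{\tau_l}-y_{\tau_l}|$ is a continuous metric on the compact space $\tilde L(S)$. Thus $\tilde L(S)$ is metrizable and RN compact.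

The uniform metric $d_{\mathcal N}$, which fragments $L(S)$, does not fragment $\tilde L(S)$. For $\epsilon\in2^\omega$ let $x^\epsilon$ equal $\epsilon_j$ on $\mathcal N_{(j)}$. These points lie in $\tilde L(S)$, they form a copy of the Cantor set, and any two of them are at $d_{\mathcal N}$-distance $1$.
\end{example}

The example shows what fragmentability costs. On some cylinder of parameters $\epsilon$ the metric must be small, and a cylinder leaves all late coordinates $\epsilon_j$ free. So a fragmenting metric must be nearly blind to a switch on $\mathcal N_{(j)}$ once $j$ is large. The next section measures how large.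

\section{Cantor families and the modulus of a metric}\label{sec:modulus}

\subsection*{The first two levels}
Suppose that $0\in S$, that an lsc metric $d$ fragments $\tilde L(S)$, and that $S$ contains $1_\sigma$ and a sequence $v_k\to1_\sigma$. We look for an upper bound on $d(0,1_\sigma)$.

For $v\in S$ and $\epsilon\in2^\omega$ let $x^\epsilon_v$ equal $\epsilon_jv$ on $\mathcal N_{(j)}$. This point is in $\tilde L(S)$: the tolerance at $s=\emptyset$ is $1$, and on $\mathcal N_s$ with $|s|\ge1$ the point agrees with $0$ or with $v$. Fix $r>0$. Fragmentability provides, for each $k$, a cylinder $[\rho_k]$ such that $\{x^\epsilon_{v_k}:\epsilon\in[\rho_k]\}$ has $d$-diameter at most $r$. Put $j=\sigma(0)$ and suppose that $|\rho_k|\le j$ for infinitely many $k$. For those $k$ take $\epsilon^k,\delta^k\in[\rho_k]$ with $\epsilon^k_j=0$ and $\delta^k_j=1$. At coordinates $\tau\ne\sigma$ both $x^{\epsilon^k}_{v_k}$ and $x^{\delta^k}_{v_k}$ lie between $0$ and $v_k(\tau)$, which tends to $0$. At $\sigma\in\mathcal N_{(j)}$ the first is $0$ and the second is $v_k(\sigma)$, which tends to $1$. So the two sequences converge to $0$ and to $1_\sigma$, and lower semicontinuity gives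 $d(0,1_\sigma)\le r$.

If this were available for arbitrarily small $r$, then $d(0,1_\sigma)=0$, which is absurd. Level zero alone cannot give it: $\sigma(0)$ is one fixed number, while the lengths $|\rho_k|$ may have to grow as $r$ decreases. (In Example~\ref{ex:segment}, each of the finitely many cylinders of length at most $\sigma(0)$ has positive diameter.) Each new $r$ needs a new coordinate of $\sigma$. So move to $t=(\sigma(0))$ and switch on the blocks $\mathcal N_{t^\frown j}$. The tolerance on $\mathcal N_t$ is $1/2$, so we switch by $1/2$ only, and two families are needed. One takes the values $0$ or $\frac12v$ on the blocks and $0$ outside $\mathcal N_t$; the other takes the values $\frac12v$ or $v$ on the blocks and $\frac12v$ outside $\mathcal N_t$. If cylinders of length at most $\sigma(1)$ have diameter at most $r$ in both families, the argument above bounds $d(0,\frac12 1_\sigma)$ and $d(\frac12 1_\sigma,1_\sigma)$ by $r$, and the triangle inequality gives $d(0,1_\sigma)\le2r$. At level $n$ there are $2^n$ families and the loss is a factor $2^n$. This is harmless, because fragmentability holds at every scale and we may ask for $r=2^{-n}/(n+1)$.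

\subsection*{The general families}
Fix a nonempty $S\subset\{0,1\}^{\mathcal N}$ and $\eta:\mathbb N^{<\omega}\to(0,1]$. For $t\in\mathbb N^{<\omega}$ let $N(t)$ be the least positive integer such that
\begin{equation}\label{eq:step}
h_t:=1/N(t)\le\min\{\eta(s):s\preceq t\}.
\end{equation}
The minimum is over finitely many positive numbers. For $\eta(s)=2^{-|s|}$ we get $N(t)=2^{|t|}$. For $v\in S$, $0\le i<N(t)$ and $\epsilon\in2^\omega$ define $x^\epsilon_{v,t,i}\in[0,1]^{\mathcal N}$ by
\[
x^\epsilon_{v,t,i}(\tau)=
\begin{cases}
(i+\epsilon_j)\,h_t\,v(\tau),&\tau\in\mathcal N_{t^\frown j},\ j\in\mathbb N,\\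
i\,h_t\,v(\tau),&\tau\notin\mathcal N_t.
\end{cases}
\]

\begin{lemma}\label{lem:family}
Each $x^\epsilon_{v,t,i}$ belongs to $\tilde D_\eta(S)$, and $\epsilon\mapsto x^\epsilon_{v,t,i}$ is continuous on $2^\omega$.
\end{lemma}

\begin{proof}
Write $h=h_t$ and $x=x^\epsilon_{v,t,i}$. Since $0\le ih<(i+1)h\le1$, the points $ihv$ and $(i+1)hv$ are in $D(S)$. Let $s\in\mathbb N^{<\omega}$; there are three cases. If $s$ properly extends $t$, then $t^\frown j\preceq s$ for some $j$, and $x$ agrees with $(i+\epsilon_j)hv$ on $\mathcal N_s$. If $s$ and $t$ are incomparable, then $\mathcal N_s\cap\mathcal N_t=\emptyset$, and $x$ agrees with $ihv$ on $\mathcal N_s$. If $s\preceq t$, then $d_{\mathcal N_s}(x,ihv)\le h\le\eta(s)$ by \eqref{eq:step}. Continuity holds because each coordinate of $x$ depends on at most one $\epsilon_j$.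
\end{proof}

Now let $\tilde D_\eta(S)\subset X\subset[0,1]^{\mathcal N}$ and let $d$ be a metric that fragments $X$.

\begin{lemma}\label{lem:modulus}
For every $v\in S$ and $t\in\mathbb N^{<\omega}$ there is $\ell\in\mathbb N$ with the following property: for each $i<N(t)$ there is $\rho\in\{0,1\}^\ell$ such that
\begin{equation}\label{eq:small}
d\bigl(x^\epsilon_{v,t,i},x^\delta_{v,t,i}\bigr)\le\frac{h_t}{|t|+1}\qquad\text{for all }\epsilon,\delta\in[\rho].
\end{equation}
\end{lemma}

\begin{proof}
Fix $i<N(t)$. The set $F=\{x^\epsilon_{v,t,i}:\epsilon\in2^\omega\}\subset X$ has a nonempty relatively open subset of $d$-diameter at most $h_t/(|t|+1)$. Its preimage in $2^\omega$ is nonempty and open by Lemma~\ref{lem:family}, so it contains a cylinder $[\rho_i]$. Let $\ell=\max_{i<N(t)}|\rho_i|$ and extend each $\rho_i$ to length $\ell$; this only shrinks the cylinder.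
\end{proof}

Let $f_v(t)$ be the least such $\ell$. We call $f_v:\mathbb N^{<\omega}\to\mathbb N$ the \emph{modulus} of $d$ at $v$. It is the only trace of fragmentability that we keep: below the node $t$, some configuration exists in which $d$ hardly sees a switch on $\mathcal N_{t^\frown j}$, for any $j\ge f_v(t)$.

\begin{lemma}\label{lem:large}
Assume in addition that $d$ is lsc on $X\times X$. Let $\sigma\in\mathcal N$ with $1_\sigma\in S$, and let $v_k\in S$ with $v_k\to1_\sigma$. If $(n+1)\,d(0,1_\sigma)>1$, then $f_{v_k}(\sigma|_n)>\sigma(n)$ for all but finitely many $k$.
\end{lemma}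

\begin{proof}
Put $t=\sigma|_n$, $j=\sigma(n)$ and $h=h_t$, so that $\sigma\in\mathcal N_{t^\frown j}$. The points $\theta1_\sigma$, $\theta\in[0,1]$, lie in $D(S)\subset X$. Suppose the conclusion fails. Passing to a subsequence, we may assume $f_{v_k}(t)\le j$ for all $k$. Fix $i<N(t)$. For each $k$ take $\rho_k$ of length $f_{v_k}(t)$ satisfying \eqref{eq:small} for $v=v_k$. Since $|\rho_k|\le j$, there are $\epsilon^k,\delta^k\in[\rho_k]$ with $\epsilon^k_j=0$ and $\delta^k_j=1$. Let $y_k=x^{\epsilon^k}_{v_k,t,i}$ and $z_k=x^{\delta^k}_{v_k,t,i}$. For $\tau\neq\sigma$ we have $0\le y_k(\tau),z_k(\tau)\le v_k(\tau)\to0$, while $y_k(\sigma)=ihv_k(\sigma)\to ih$ and $z_k(\sigma)=(i+1)hv_k(\sigma)\to(i+1)h$. Thus $y_k\to ih1_\sigma$ and $z_k\to(i+1)h1_\sigma$ in $X$. As $d(y_k,z_k)\le h/(n+1)$ for all $k$, lower semicontinuity gives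
\[
d\bigl(ih1_\sigma,(i+1)h1_\sigma\bigr)\le\frac{h}{n+1}.
\]
Summing over $i=0,\dots,N(t)-1$ and using the triangle inequality, we get $d(0,1_\sigma)\le N(t)h/(n+1)=1/(n+1)$, contrary to the hypothesis.
\end{proof}

This is the only place where lower semicontinuity and the triangle inequality enter. Since $d(0,1_\sigma)>0$, the lemma applies to all large $n$. It is a constraint on $d$, not yet a contradiction, and a metric that knows $\sigma$ meets it easily.

\begin{example}\label{ex:escape}
Let $v_k=1_{\mathcal N_{\sigma|_k}}$ and $S_0=\{0,1_\sigma\}\cup\{v_k:k\in\mathbb N\}$, a countable compact set with $v_k\to1_\sigma$. If $s\not\preceq\sigma$, then $\mathcal N_s$ misses $\sigma$ and is contained in or disjoint from each $\mathcal N_{\sigma|_k}$. So all points of $S_0$, and hence of $L(S_0)$, are constant on $\mathcal N_s$, and every $x\in\tilde L(S_0)$ oscillates by at most $2\cdot2^{-|s|}$ there. Therefore $x$ is continuous on $\mathcal N\setminus\{\sigma\}$, and for a dense sequence $(\tau_l)$ in $\mathcal N\setminus\{\sigma\}$ the formula $d(x,y)=|x_\sigma-y_\sigma|+\sum_l2^{-l}|x_{\tau_l}-y_{\tau_l}|$ defines a continuous metric on $\tilde L(S_0)$, which is then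 metrizable. For $t=\sigma|_n$ and $j=\sigma(n)$ the first term gives $d(x^\epsilon_{v_k,t,i},x^\delta_{v_k,t,i})\ge h_t|\epsilon_j-\delta_j|$. For $n\ge1$, \eqref{eq:small} then forces $\rho$ to decide $\epsilon_j$, that is, $f_{v_k}(\sigma|_n)>\sigma(n)$.
\end{example}

\section{An almost disjoint family that captures all moduli}\label{sec:capture}

To contradict Lemma~\ref{lem:large} we want to choose $\sigma$ after the moduli, growing faster than they do. The difficulty is circularity: the moduli come from $d$, the metric $d$ lives on a space built from $S$, and $S$ is built from the points $\sigma$. We break the circle by fixing in advance an index set $\Lambda$ for the future points $v_\lambda$ and by preparing, for every conceivable assignment $\lambda\mapsto f_\lambda$, a sequence in $\Lambda$ and a point $\sigma$ that defeat it.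

Let $\Lambda=2^\omega$ and let $M$ be the set of all functions $\mathbb N^{<\omega}\to\mathbb N$ with the product of discrete topologies. As $\mathbb N^{<\omega}$ is countable, $M$ is separable and metrizable, $|M|=\mathfrak c$, and $f_k\to g$ in $M$ means that for each $t$ we have $f_k(t)=g(t)$ for all large $k$.

\begin{proposition}\label{prop:family}
There are distinct points $\sigma_\alpha\in\mathcal N$ and countably infinite sets $\Lambda_\alpha\subset\Lambda$, $\alpha<\mathfrak c$, such that:
\begin{itemize}
\item[(a)] $\Lambda_\alpha\cap\Lambda_\beta$ is finite for $\alpha\ne\beta$;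
\item[(b)] for every family $(f_\lambda)_{\lambda\in\Lambda}$ in $M$ there is $\alpha<\mathfrak c$ such that, for every $n$, the inequality $f_\lambda(\sigma_\alpha|_n)\le\sigma_\alpha(n)$ holds for all but finitely many $\lambda\in\Lambda_\alpha$.
\end{itemize}
\end{proposition}

A countable index set $\{\lambda_k:k\in\mathbb N\}$ would not do: if $f_{\lambda_k}$ is the constant $k$, then (b) fails already for $n=0$. An uncountable family in the second countable space $M$ cannot run off in this way. Two obstacles remain. There are $2^{\mathfrak c}$ families and only $\mathfrak c$ points $\sigma$, so we enumerate countable pieces of families, of which there are only $\mathfrak c$. And the sets $\Lambda_\alpha$ must be almost disjoint. For this we use the topology of $\Lambda$: sequences with different limits have finite intersection. A piece must then offer $\mathfrak c$ possible limits, so that an unused one remains at every stage of a recursion of length $\mathfrak c$.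

A \emph{piece} is a pair $(Q,\phi)$ with $Q\subset\Lambda$ countably infinite and $\phi:Q\to M$. Let $E(Q,\phi)$ be the set of $x\in2^\omega$ for which there is an injective sequence $(q_k)$ in $Q$ such that $q_k\to x$ in $2^\omega$ and $\phi(q_k)$ converges in $M$. The piece is \emph{good} if $|E(Q,\phi)|=\mathfrak c$.

\begin{lemma}\label{lem:good}
For every map $\Phi:\Lambda\to M$ there is a countably infinite $Q\subset\Lambda$ such that $(Q,\Phi|_Q)$ is good.
\end{lemma}

\begin{proof}
The graph $G=\{(\lambda,\Phi(\lambda)):\lambda\in\Lambda\}$ is a subspace of the separable metrizable space $2^\omega\times M$, so it has a countable base. Hence $G$ has only countably many isolated points (their singletons belong to every base), and $G$ has a countable dense subset, which has the form $D=\{(q,\Phi(q)):q\in Q\}$ with $Q\subset\Lambda$ countable. Let $z=(\lambda,\Phi(\lambda))$ be a nonisolated point of $G$. Every ball of $G$ around $z$ is infinite, so after the removal of finitely many points it is still nonempty and open in $G$, and it meets $D$. Choose recursively $z_k=(q_k,\Phi(q_k))\in D$ in the ball of radius $1/(k+1)$ around $z$, different from $z_0,\dots,z_{k-1}$.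 Distinct points of a graph have distinct first coordinates, so $(q_k)$ is injective, and $q_k\to\lambda$, $\Phi(q_k)\to\Phi(\lambda)$. Thus $Q$ is infinite and $\lambda\in E(Q,\Phi|_Q)$. This holds for all but countably many $\lambda\in\Lambda$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
There are $\mathfrak c^{\aleph_0}=\mathfrak c$ countable subsets $Q$ of $\Lambda$ and $|M|^{\aleph_0}=\mathfrak c$ maps from each to $M$. Good pieces exist by Lemma~\ref{lem:good}. So we can list all good pieces as $(Q_\alpha,\phi_\alpha)_{\alpha<\mathfrak c}$, with repetitions allowed. By recursion on $\alpha<\mathfrak c$ we choose $x_\alpha\in2^\omega$, $\Lambda_\alpha$, $g_\alpha\in M$ and $\sigma_\alpha\in\mathcal N$. At stage $\alpha$ fewer than $\mathfrak c$ points $x_\beta$ and $\sigma_\beta$ have been used.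

Pick $x_\alpha\in E(Q_\alpha,\phi_\alpha)\setminus\{x_\beta:\beta<\alpha\}$, which is possible because the piece is good. Pick an injective sequence $(q^\alpha_k)_k$ in $Q_\alpha$ with $q^\alpha_k\to x_\alpha$ and with $\phi_\alpha(q^\alpha_k)$ converging to some $g_\alpha\in M$. Put $\Lambda_\alpha=\{q^\alpha_k:k\in\mathbb N\}$. Finally pick $\sigma_\alpha\in\mathcal N\setminus\{\sigma_\beta:\beta<\alpha\}$ with
\begin{equation}\label{eq:fast}
\sigma_\alpha(n)\ge g_\alpha(\sigma_\alpha|_n)\qquad\text{for all }n.
\end{equation}
There are $\mathfrak c$ sequences satisfying \eqref{eq:fast}. Indeed, each $z\in2^\omega$ defines one by the recursion $\sigma(n)=g_\alpha(\sigma|_n)+z(n)$, and if $z,z'$ first differ at $n$, the two resulting sequences agree below $n$ and differ at $n$.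

For (a), let $\alpha\ne\beta$ and take disjoint neighborhoods of the distinct points $x_\alpha$ and $x_\beta$. The first contains all but finitely many points of $\Lambda_\alpha$ and the second all but finitely many points of $\Lambda_\beta$, so $\Lambda_\alpha\cap\Lambda_\beta$ is finite. For (b), apply Lemma~\ref{lem:good} to $\Phi(\lambda)=f_\lambda$ and take $\alpha$ with $\phi_\alpha=\Phi|_{Q_\alpha}$. Then $f_{q^\alpha_k}\to g_\alpha$, so for each $n$ and all large $k$ we have $f_{q^\alpha_k}(\sigma_\alpha|_n)=g_\alpha(\sigma_\alpha|_n)\le\sigma_\alpha(n)$ by \eqref{eq:fast}.
\end{proof}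

\section{The space $S$}\label{sec:space}

We want points $v_\lambda$ that converge to $1_{\sigma_\alpha}$ as $\lambda$ runs through $\Lambda_\alpha$, simultaneously for all $\alpha$. The economical way is to let $v_\lambda(\sigma_\alpha)=1$ for $\lambda\in\Lambda_\alpha$ and to put zeros everywhere else. With the family of Proposition~\ref{prop:family}, define
\[
v_\lambda=1_{\{\sigma_\alpha:\ \lambda\in\Lambda_\alpha\}}\quad(\lambda\in\Lambda),\qquad
S_1=\{0\}\cup\{1_{\sigma_\alpha}:\alpha<\mathfrak c\},\qquad
S=S_1\cup\{v_\lambda:\lambda\in\Lambda\}.
\]
The map $\lambda\mapsto v_\lambda$ need not be injective, and $v_\lambda$ may lie in $S_1$; neither matters below. Almost disjointness yields both the convergence and the compactness.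

\begin{lemma}\label{lem:space}
The set $S$ is compact, $S''\subset\{0\}$ and $S'''=\emptyset$; in particular $S$ is scattered. If $(q_k)$ is an injective enumeration of $\Lambda_\alpha$, then $v_{q_k}\to1_{\sigma_\alpha}$.
\end{lemma}

\begin{proof}
Let $x\in\{0,1\}^{\mathcal N}$ be an accumulation point of $S$, so that every neighborhood of $x$ contains infinitely many points of $S$. Points of $S$ vanish outside $\{\sigma_\alpha:\alpha<\mathfrak c\}$, hence so does $x$. Suppose $x$ takes the value $1$ at $\sigma_\alpha$ and at $\sigma_\beta$ with $\alpha\ne\beta$. Then infinitely many $y\in S$ take the value $1$ at both coordinates. Such a $y$ is not in $S_1$, so $y=v_\lambda$ with $\lambda\in\Lambda_\alpha\cap\Lambda_\beta$, and by (a) there are only finitely many such $\lambda$. This contradiction shows that $x$ takes the value $1$ at most once, that is, $x\in S_1$.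

Thus $S$ contains its accumulation points, so it is compact, and $S'\subset S_1$. The neighborhood $\{y:y_{\sigma_\alpha}=1\}$ of $1_{\sigma_\alpha}$ meets $S_1$ only in $1_{\sigma_\alpha}$. Hence no $1_{\sigma_\alpha}$ belongs to $S''$, which gives $S''\subset\{0\}$ and $S'''=\emptyset$.

For the convergence, $v_{q_k}(\sigma_\alpha)=1$ for all $k$. For $\beta\ne\alpha$ we have $v_{q_k}(\sigma_\beta)=1$ only if $q_k\in\Lambda_\alpha\cap\Lambda_\beta$, which happens for finitely many $k$. All other coordinates are $0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}]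
Let $S$ be as above; it contains $0$, does not depend on $\eta$, and has the required topological properties by Lemma~\ref{lem:space}. Let $\eta:\mathbb N^{<\omega}\to(0,1]$, let $X$ be compact with $\tilde D_\eta(S)\subset X\subset[0,1]^{\mathcal N}$, and suppose that an lsc metric $d$ fragments $X$. Let $f_v$, $v\in S$, be the moduli of $d$ from Section~\ref{sec:modulus}. Apply Proposition~\ref{prop:family}(b) to the family $f_\lambda=f_{v_\lambda}$ to obtain $\alpha$, and write $\sigma=\sigma_\alpha$. Since $d$ is a metric and $0\ne1_\sigma$, there is $n$ with $(n+1)\,d(0,1_\sigma)>1$. Enumerate $\Lambda_\alpha$ injectively as $(q_k)$. By (b),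
\[
f_{v_{q_k}}(\sigma|_n)\le\sigma(n)\qquad\text{for all large }k.
\]
By Lemma~\ref{lem:space}, $v_{q_k}\to1_\sigma\in S$, so Lemma~\ref{lem:large} gives the opposite strict inequality for all large $k$. This is a contradiction. Hence no lsc metric fragments $X$, and $X$ is not RN compact.

The space $\tilde L_\eta(S)$ is compact and contains $\tilde D_\eta(S)$ by \eqref{eq:inclusion}, so it is an admissible $X$. This proves Theorem~\ref{thm:general}, and the choice $\eta(s)=2^{-|s|}$ gives Theorem~\ref{thm:main}.
\end{proof}

One $S$ serves all $\eta$ because $\eta$ enters only through the definition of the moduli, and property (b) covers every family of functions, whatever its origin.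

\section{Height and weight}\label{sec:height}

The counterexample has three layers: the points $v_\lambda$, their limits $1_{\sigma_\alpha}$, and $0$. The argument needs $\mathfrak c$ limit points $1_{\sigma_\alpha}$ to choose from, and infinitely many limit points in a compact space must themselves accumulate. With two layers there are only finitely many limit points, and the space is Eberlein compact.

\begin{proof}[Proof of Theorem~\ref{thm:height}]
Let $S''=\emptyset$. The set $S'$ is closed in $S$, hence compact, and all its points are isolated in it, so it is finite. We embed $S$ in $c_0(S)$, with unit vectors $e_y$, $y\in S$; recall that on bounded subsets of $c_0(S)$ the weak topology is the topology of pointwise convergence. If $S'=\emptyset$, then $S$ is finite and $y\mapsto e_y$ is an embedding. Otherwise let $S'=\{a_1,\dots,a_r\}$. Since $S\subset\{0,1\}^{\mathcal N}$ has a base of clopen sets, we can choose pairwise disjoint clopen sets $U_i\ni a_i$ and, adding the clopen remainder to $U_1$, assume that they cover $S$. Define $\Psi(a_i)=e_{a_i}$ and $\Psi(y)=e_{a_i}+e_y$ for $y\in U_i\setminus\{a_i\}$. The map $\Psi$ is injective and bounded. Its coordinate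 at $a_i$ is the indicator of the clopen set $U_i$, and its coordinate at an isolated point $y$ is the indicator of the clopen set $\{y\}$. So $\Psi$ is continuous for the weak topology, and it is a homeomorphism of $S$ onto a weakly compact set. Thus $S$ is Eberlein compact, and so is $\tilde L(S)$ by (F3).

By the theorem of Davis, Figiel, Johnson and Pe{\l}czy\'nski, every Eberlein compact space is homeomorphic to a weakly compact subset of a reflexive space $R$. Now $R$ is the dual of $R^*$, the weak$^*$ topology of this duality is the weak topology of $R$, and $R^*$ is Asplund: its separable closed subspaces are reflexive and separable, so their duals are separable. Hence $\tilde L(S)$ is RN compact.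

So failure is impossible at height at most $2$, and it occurs for the space $S$ of Section~\ref{sec:space}, where $S'''=\emptyset$. That space therefore has $S''\ne\emptyset$, which by Lemma~\ref{lem:space} means $S''=\{0\}$, and its height is exactly $3$.
\end{proof}

\begin{remark}\label{rem:weight}
Every subspace of $\{0,1\}^{\mathcal N}$ has weight at most $|\mathcal N|=\mathfrak c$. By (F2) and Theorem~\ref{thm:main}, the weight of our $S$ lies in the interval $[\mathfrak b,\mathfrak c]$. Hence, when $\mathfrak b=\mathfrak c$, the hypothesis ``weight less than $\mathfrak b$'' in (F2) cannot be weakened to ``weight at most $\mathfrak b$''. We do not determine the least possible weight of a counterexample in ZFC when $\mathfrak b<\mathfrak c$.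
\end{remark}

\begin{thebibliography}{1}

\bibitem{AA}
Alexander D. Arvanitakis and Antonio Avil\'es,
\emph{Some examples of continuous images of Radon-Nikod\'ym compact spaces},
arXiv:0903.0653 (2009).

\end{thebibliography}
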